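\title{Perverse numbers and Hodge numbers of Lagrangian fibrations on singular symplectic varieties}

\begin{abstract}
Let $M$ be an irreducible symplectic variety, with no restriction on its singularities, and let $\pi:M\to B$ be a Lagrangian fibration. We prove that the perverse numbers of $\pi$ equal the Hodge numbers of the intersection cohomology of $M$. The proof has two ingredients: a hard Lefschetz theorem for the action of the symplectic class on intersection cohomology, proved for graded de Rham complexes by induction over the symplectic leaves, and operators built from Hamiltonian vector fields, which degenerate the action of the symplectic class to the action of a class from the base and to the graded action of an ample class. A quadratic count turns the resulting rank inequalities into equalities.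
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

We work over $\mathbb C$; varieties are reduced and irreducible. A \emph{reflexive $p$-form} on a normal variety $M$ is a section of the double dual of $\Omega^p_M$, equivalently a $p$-form on the regular part $M_{\mathrm{reg}}$. A finite morphism is \emph{quasi-\'etale} if it is \'etale in codimension one. Following Greb--Kebekus--Peternell, a normal projective variety $M$ is an \emph{irreducible symplectic variety} if it has trivial canonical divisor and at worst canonical singularities, and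
\begin{enumerate}
\item[(i)] there is a reflexive $2$-form $\sigma$ which is non-degenerate on $M_{\mathrm{reg}}$;
\item[(ii)] for every finite quasi-\'etale morphism $M'\to M$, the exterior algebra of reflexive forms on $M'$ is generated by the reflexive pullback of $\sigma$.
\end{enumerate}
Let $\dim M=2n$. A \emph{Lagrangian fibration} is a surjective morphism $\pi:M\to B$ with connected fibers onto a normal projective variety $B$ with $0<\dim B<2n$ whose general fiber is Lagrangian with respect to $\sigma$; thus $\dim B=n$.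

For a variety $Y$, let $D^b_c(Y)$ be the bounded derived category of constructible complexes of $\mathbb C$-vector spaces, with its perverse $t$-structure: $K\in{}^{\mathfrak p}D^{\le0}$ if $\dim\operatorname{supp}\mathcal H^{-i}(K)\le i$ for all $i$, and $K\in{}^{\mathfrak p}D^{\ge0}$ if the Verdier dual of $K$ lies in ${}^{\mathfrak p}D^{\le0}$. We write ${}^{\mathfrak p}\tau_{\le k}$ and ${}^{\mathfrak p}\mathcal H^k$ for the truncation and cohomology functors. The intersection complex $\mathrm{IC}_X$ of a variety $X$ is the perverse sheaf that restricts to $\mathbb C[\dim X]$ on $X_{\mathrm{reg}}$ and has no non-zero subobject or quotient supported on a proper closed subset, and $\mathrm{IH}^m(X,\mathbb C)=H^{m-\dim X}(X,\mathrm{IC}_X)$. For projective $X$ the space $\mathrm{IH}^m(X,\mathbb C)$ carries a pure Hodge structure of weight $m$, and we put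
\[
\mathrm{Ih}^{i,j}(X)=\dim\mathrm{IH}^{i,j}(X)=h^{i,j}\big(\mathrm{IH}^{i+j}(X,\mathbb C)\big).
\]
For a proper morphism $\pi:X\to Y$ let $R=\dim X\times_YX-\dim X$. The \emph{perverse filtration} of $\pi$ is
\[
P_k\mathrm{IH}^m(X,\mathbb C)=\operatorname{Im}\Big\{H^{m-\dim X+R}\big(Y,{}^{\mathfrak p}\tau_{\le k}(R\pi_*\mathrm{IC}_X[-R])\big)\to\mathrm{IH}^m(X,\mathbb C)\Big\},
\]
and the \emph{perverse numbers} are
\[
{}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=\dim\mathrm{Gr}^P_i\mathrm{IH}^{i+j}(X,\mathbb C),\qquad \mathrm{Gr}^P_i=P_i/P_{i-1}.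
\]
These numbers measure how the cohomology of $X$ is distributed between fiber and base. If $\pi$ is a smooth morphism of smooth projective varieties, then $R$ is the relative dimension, $R\pi_*\mathbb C\cong\bigoplus_iR^i\pi_*\mathbb C[-i]$, the sheaves $R^i\pi_*\mathbb C[\dim Y]$ are perverse, and ${}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=\dim H^j(Y,R^i\pi_*\mathbb C)$. So $i$ is a fiber degree and $j$ a base degree.

The perverse numbers depend on the topology of $\pi$, the Hodge numbers on the complex structure of $M$, and there is no formal reason to compare them. The simplest Lagrangian map suggests a comparison.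

\begin{example}\label{ex:torus}
Let $A_1,A_2$ be abelian varieties of dimension $n$ with linear coordinates $z_k$ and $w_k$, let $M=A_1\times A_2$, $\sigma=\sum_kdz_k\wedge dw_k$, and let $\pi$ be the projection to $A_2$. The fibers are Lagrangian, and
\[
{}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=b_i(A_1)\,b_j(A_2)=\binom{2n}{i}\binom{2n}{j}=h^{i,j}(M).
\]
\end{example}

In general the two arrays have the same sums along $i+j=m$, namely $\dim\mathrm{IH}^m(M,\mathbb C)$. The perverse numbers of a Lagrangian fibration are symmetric under $i\mapsto2n-i$ and under $j\mapsto2n-j$, by two hard Lefschetz theorems recalled in Section~\ref{ssec:perverse}. For nonsingular $M$ the Hodge numbers have the same two symmetries, because $\sigma^{n-p}\wedge:\Omega^p_M\to\Omega_M^{2n-p}$ is an isomorphism by linear algebra. In fact, for nonsingular irreducible symplectic $M$ the equality ${}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=\mathrm{Ih}^{i,j}(M)$ holds for all $i,j$; this is a theorem of Shen and Yin. The question studied here, taken from Felisetti, Shen and Yin \cite{FSY},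 is whether
\[
{}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=\mathrm{Ih}^{i,j}(M)\quad\text{for all }i,j
\]
holds for every, possibly singular, irreducible symplectic variety $M$ with a Lagrangian fibration $\pi$. For singular $M$ even the symmetry $\mathrm{Ih}^{p,q}=\mathrm{Ih}^{2n-p,q}$ is no longer linear algebra.

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:A}
If $M$ is an irreducible symplectic variety and $\pi:M\to B$ is a Lagrangian fibration, then ${}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=\mathrm{Ih}^{i,j}(M)$ for all $i,j$.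
\end{theorem}

The proof uses less than the hypotheses. A \emph{projective symplectic variety} $(M,\sigma)$ is a normal projective variety $M$ of dimension $2n>0$ with canonical singularities and a non-degenerate $2$-form $\sigma$ on $M_{\mathrm{reg}}$. Irreducible symplectic varieties are projective symplectic varieties, and so is the product in Example~\ref{ex:torus}. We shall see in Section~\ref{ssec:H2} that $\sigma$ has a class $[\sigma]\in H^2(M,\mathbb C)$, which acts on $\mathrm{IH}^*(M,\mathbb C)$; we write $\sigma$ and $\bar\sigma$ for this class and its complex conjugate when they act.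

\begin{theorem}\label{thm:B}
Let $(M,\sigma)$ be a projective symplectic variety of dimension $2n$ and $\pi:M\to B$ a surjective morphism onto a projective variety with $\dim B=n$ and $\sigma|_{M_b\cap M_{\mathrm{reg}}}=0$ for the general fiber $M_b$. Then ${}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=\mathrm{Ih}^{i,j}(M)$ for all $i,j$. Moreover, with $\beta=\pi^*\beta_B$, where $\beta_B$ is the class of an ample line bundle on $B$, the graded $\mathbb C[t]$-modules $(\mathrm{IH}^*(M,\mathbb C),t=\beta)$ and $(\mathrm{IH}^*(M,\mathbb C),t=\bar\sigma)$ are isomorphic.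
\end{theorem}

Theorem~\ref{thm:A} is a special case of Theorem~\ref{thm:B}: condition (ii), the normality of $B$ and the connectedness of the fibers play no role. The isomorphism of $\mathbb C[t]$-modules does not respect Hodge types, since $\beta$ has type $(1,1)$ and $\bar\sigma$ has type $(0,2)$.

The substitute for the isomorphisms $\Omega^p\cong\Omega^{2n-p}$ is the following theorem. Here $\mathrm{IC}^H_M$ is the Hodge module underlying $\mathrm{IC}_M$, and $\mathrm{gr}^F\mathrm{DR}$ is its graded de Rham complex (Section~\ref{ssec:hodgemod}); the complexes $\Omega^p_{\mathrm{IC}}$ compute $\mathrm{IH}^{p,q}(M)$ as the sheaves $\Omega^p$ compute $H^{p,q}$ of a manifold.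

\begin{theorem}[Symplectic hard Lefschetz]\label{thm:C}
Let $(M,\sigma)$ be a projective symplectic variety of dimension $2n$ and $\Omega^p_{\mathrm{IC}}:=\mathrm{gr}^F_{-p}\mathrm{DR}(\mathrm{IC}^H_M)[p-2n]$, so that $\Omega^p_{\mathrm{IC}}|_{M_{\mathrm{reg}}}=\Omega^p_{M_{\mathrm{reg}}}$. Let $\varphi_p:\Omega^p_{\mathrm{IC}}\to\Omega^{2n-p}_{\mathrm{IC}}$, $0\le p\le n$, be morphisms in $D^b_{\mathrm{coh}}(\mathcal O_M)$ that are isomorphisms on $M_{\mathrm{reg}}$. Then all $\varphi_p$ are isomorphisms on $M$. Such morphisms, induced by $\sigma^{n-p}$, exist. Consequently $\sigma^k:\mathrm{IH}^{n-k,q}(M)\to\mathrm{IH}^{n+k,q}(M)$ is an isomorphism for all $k\ge0$ and all $q$.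
\end{theorem}

\subsection{Plan of the proof}

Put $V=\mathrm{IH}^*(M,\mathbb C)$, let $L_x$ be the action of $x\in H^2(M,\mathbb C)$ on $V$, and let $\alpha$ be the class of an ample line bundle on $M$. Three operators satisfy a hard Lefschetz property centered at $n$:
\begin{center}
\begin{tabular}{lll}
operator & shift & source of the Lefschetz property\\
\hline
$L_\sigma$ on $V$ & Hodge type $(p,q)\mapsto(p+2,q)$ & Theorem~\ref{thm:C}\\
$L_\beta$ on $V$ & perverse position $(i,j)\mapsto(i,j+2)$ & hard Lefschetz on $B$\\
$\operatorname{gr}\alpha$ on $\mathrm{Gr}^PV$ & perverse position $(i,j)\mapsto(i+2,j)$ & relative hard Lefschetz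
\end{tabular}
\end{center}
A Lefschetz operator recovers the dimensions of its bigrading from the ranks of its powers (Section~\ref{sec:lefschetz}). So it suffices to show that the powers of $L_\beta$ and of $L_{\bar\sigma}$, or equivalently of $L_\sigma$, have the same ranks in each degree. We degenerate $L_\sigma$, inside its conjugacy class, to $L_\beta$ and to $\operatorname{gr}\alpha$ (Sections~\ref{sec:theta} and~\ref{sec:lagr}). This gives inequalities of ranks in one direction only. A quadratic invariant $T$, increasing in the ranks, satisfies $T(L_\beta)+T(\operatorname{gr}\alpha)=2T(L_\sigma)$, so no inequality can be strict (Section~\ref{sec:final}). Section~\ref{sec:K3} carries this out by hand for an elliptic K3 surface. Sections~\ref{sec:background}--\ref{sec:SHL} prove Theorem~\ref{thm:C}.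

All spaces and sheaves are analytified; for projective $M$ this is harmless by GAGA.

\section{Lefschetz operators}\label{sec:lefschetz}

\subsection{Strings and a quadratic invariant}

Let $V=\bigoplus_mV^m$ be a finite-dimensional graded vector space and $\nu$ an endomorphism of degree $2$. A \emph{string of length $\ell+1$ starting in degree $m$} is the span of $v,\nu v,\dots,\nu^\ell v$, where $v\in V^m$, $\nu^\ell v\ne0$ and $\nu^{\ell+1}v=0$. By the graded form of the Jordan decomposition, $V$ is a direct sum of strings. Let $a_{m,\ell}(\nu)$ be the number of strings of length $\ell+1$ starting in degree $m$.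

\begin{lemma}\label{lem:ranks}
The numbers $\operatorname{rk}(\nu^i|_{V^m})$, $i\ge0$, $m\in\mathbb Z$, determine the numbers $a_{m,\ell}(\nu)$, hence the graded $\mathbb C[t]$-module $(V,t=\nu)$ up to isomorphism.
\end{lemma}

\begin{proof}
The rank of $\nu^i|_{V^m}$ is the number of strings that meet both degree $m$ and degree $m+2i$. Those among them that start before degree $m$ are the strings that meet degrees $m-2$ and $m+2i$. So $c_{m,i}=\operatorname{rk}(\nu^i|_{V^m})-\operatorname{rk}(\nu^{i+1}|_{V^{m-2}})$ counts the strings of length at least $i+1$ starting in degree $m$, and $a_{m,\ell}=c_{m,\ell}-c_{m,\ell+1}$.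
\end{proof}

Define
\begin{equation}\label{eq:T}
T(\nu)=\sum_{i\ge1}2i\operatorname{rk}(\nu^i)=\sum_{i\ge1}\sum_m2i\operatorname{rk}(\nu^i|_{V^m}).
\end{equation}
The coefficients are positive, so $T$ detects any drop of any rank. They are chosen so that $T$ of a Lefschetz operator is a second moment.

\begin{lemma}\label{lem:lefschetz}
Suppose $V=\bigoplus V^{i,j}$ with $V^m=\bigoplus_{i+j=m}V^{i,j}$, that $\nu V^{i,j}\subset V^{i,j+2}$, and that $\nu^k:V^{i,n-k}\to V^{i,n+k}$ is an isomorphism for all $i$ and all $k\ge0$. Then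
\[
\text{(a)}\quad\dim V^{i,j}=\sum_{\substack{\ell\ge|j-n|\\ \ell\equiv j-n\ (2)}}a_{i+n-\ell,\,\ell}(\nu),\qquad\qquad\text{(b)}\quad T(\nu)=\sum_{i,j}(j-n)^2\dim V^{i,j}.
\]
Part (b) holds with $(i-n)^2$ in place of $(j-n)^2$ if the roles of the two indices are exchanged.
\end{lemma}

\begin{proof}
Decompose each row $V^{i,\bullet}$ into strings. The isomorphism $\nu^k$ respects the decomposition, so a string has an element at $j=n-k$ if and only if it has one at $j=n+k$. Hence a string of length $\ell+1$ in row $i$ occupies $j=n-\ell,n-\ell+2,\dots,n+\ell$ and starts in degree $i+n-\ell$. It contributes to $V^{i,j}$ exactly when $\ell\ge|j-n|$ and $\ell\equiv j-n$ modulo $2$, which gives (a). Both sides of (b) are additive over strings. On a string of length $\ell+1$ the rank of $\nu^i$ is $\ell+1-i$ for $i\le\ell+1$, and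
\[
\sum_{i=1}^{\ell}2i(\ell+1-i)=2\binom{\ell+2}{3}=\frac{\ell(\ell+1)(\ell+2)}3,
\]
while
\[
\sum_{a=0}^{\ell}(\ell-2a)^2=\ell(\ell+1)\Big(\ell-2\ell+\frac{2(2\ell+1)}3\Big)=\frac{\ell(\ell+1)(\ell+2)}3.\qedhere
\]
\end{proof}

Ranks can only drop under two operations. First, rank is lower semicontinuous: a limit of linear maps of rank $\le\rho$ has rank $\le\rho$. Second:

\begin{lemma}\label{lem:gr}
If $\phi:(E,P_\bullet)\to(E',Q_\bullet)$ is a filtered map of finite-dimensional spaces with finite filtrations, then $\operatorname{rk}(\operatorname{gr}\phi)\le\operatorname{rk}\phi$.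
\end{lemma}

\begin{proof}
The image of $\operatorname{gr}_k\phi$ is $(\phi(P_k)+Q_{k-1})/Q_{k-1}$, which lies in $(\operatorname{im}\phi\cap Q_k+Q_{k-1})/Q_{k-1}=\operatorname{gr}^Q_k(\operatorname{im}\phi)$. Sum the dimensions over $k$.
\end{proof}

\subsection{The perverse side}\label{ssec:perverse}

A class $x\in H^k(M,\mathbb C)=\operatorname{Hom}(\mathbb C_M,\mathbb C_M[k])$ induces $K\to K[k]$ for every $K\in D^b_c(M)$, naturally in $K$. So $H^*(M,K)$ is an $H^*(M,\mathbb C)$-module, and every morphism in $D^b_c(M)$ induces an $H^*(M,\mathbb C)$-linear map. For $K=\mathrm{IC}_M$ this defines the operators $L_x$ on $V=\mathrm{IH}^*(M,\mathbb C)$.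

Let $\pi:M\to B$ be as in Theorem~\ref{thm:B}. Lemma~\ref{lem:equidim} below shows that $R=n$, and we use this now. Put $\mathcal K=R\pi_*\mathrm{IC}_M$. Since ${}^{\mathfrak p}\tau_{\le k}(\mathcal K[-n])=({}^{\mathfrak p}\tau_{\le k-n}\mathcal K)[-n]$, the space $P_kV^m$ is the image of $H^{m-2n}(B,{}^{\mathfrak p}\tau_{\le k-n}\mathcal K)$. By the decomposition theorem $\mathcal K\cong\bigoplus_l{}^{\mathfrak p}\mathcal H^l(\mathcal K)[-l]$. Fixing such an isomorphism, we get
\begin{equation}\label{eq:positions}
V\cong\bigoplus_{i,j}V_\pi^{i,j},\qquad V_\pi^{i,j}:=H^{j-n}\big(B,{}^{\mathfrak p}\mathcal H^{i-n}(\mathcal K)\big)=\mathrm{Gr}^P_iV^{i+j}.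
\end{equation}
Two standard theorems accompany the decomposition theorem.
\begin{enumerate}
\item[(P1)] The operator $L_\beta$ is the action of $\beta_B$ on $H^*(B,\mathcal K)$, so it respects the splitting \eqref{eq:positions} and maps $V_\pi^{i,j}$ to $V_\pi^{i,j+2}$. By hard Lefschetz on $B$, $\beta_B^k:H^{-k}(B,{}^{\mathfrak p}\mathcal H^l(\mathcal K))\to H^k(B,{}^{\mathfrak p}\mathcal H^l(\mathcal K))$ is an isomorphism; that is, $L_\beta^k:V_\pi^{i,n-k}\cong V_\pi^{i,n+k}$.
\item[(P2)] For $x\in H^2(M,\mathbb C)$ the induced map $\mathcal K\to\mathcal K[2]$ sends ${}^{\mathfrak p}\tau_{\le l}\mathcal K$ to ${}^{\mathfrak p}\tau_{\le l}(\mathcal K[2])=({}^{\mathfrak p}\tau_{\le l+2}\mathcal K)[2]$. So $L_xP_k\subset P_{k+2}$, and the graded map $\operatorname{gr}x:V_\pi^{i,j}\to V_\pi^{i+2,j}$ is induced by the map of perverse sheaves ${}^{\mathfrak p}\mathcal H^{i-n}(\mathcal K)\to{}^{\mathfrak p}\mathcal H^{i-n+2}(\mathcal K)$. By relative hard Lefschetz, $\alpha^k:{}^{\mathfrak p}\mathcal H^{-k}(\mathcal K)\to{}^{\mathfrak p}\mathcal H^k(\mathcal K)$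 is an isomorphism for $\alpha$ ample; so $(\operatorname{gr}\alpha)^k:V_\pi^{n-k,j}\cong V_\pi^{n+k,j}$.
\end{enumerate}

\section{The argument on an elliptic K3 surface}\label{sec:K3}

Let $M$ be a projective K3 surface with an elliptic fibration $\pi:M\to\mathbb P^1$. Here $n=R=1$ and $V=H^*(M,\mathbb C)$, with $h^{0,0}=h^{2,0}=h^{0,2}=h^{2,2}=1$ and $h^{1,1}=20$. Write $(x,y)=\int_Mxy$ on $V^2$. Then $(\beta,\beta)=0$, $(\alpha,\beta)>0$, $(\alpha,\alpha)>0$ and $(\sigma,\bar\sigma)\neq0$.

\emph{Strings.} For $L_{\bar\sigma}$ the strings are $\{1,\bar\sigma\}$, $\{\sigma,\sigma\bar\sigma\}$ and twenty strings of length one spanning $H^{1,1}$. For $L_\beta$ they are $\{1,\beta\}$, $\{\alpha,\alpha\beta\}$ and twenty strings of length one spanning a complement of $\mathbb C\beta$ in $\beta^\perp$. The two modules are isomorphic, and Lemma~\ref{lem:lefschetz}(a) with (P1) gives perverse numbers $1$ at the positions $(0,0),(0,2),(2,0),(2,2)$ and $20$ at $(1,1)$: the Hodge diamond. The filtration on $V^2$ is $P_0=\mathbb C\beta\subset P_1=\ker L_\beta=\beta^\perp\subset P_2=V^2$.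

In higher dimension the strings cannot be listed. Here is the argument that generalizes.

\emph{Conjugation.} Let $\gamma\in H^{1,1}$. Define $\theta$ to be zero on $V^0$ and $V^4$, and on $V^2$ put
\[
\theta(\sigma)=\gamma,\qquad\theta(v)=-\frac{(\gamma,v)}{(\sigma,\bar\sigma)}\,\bar\sigma\quad(v\in H^{1,1}),\qquad\theta(\bar\sigma)=0.
\]
Then $(\theta x,y)+(x,\theta y)=0$ on $V^2$: for the pair $(\sigma,v)$ this is the choice of the constant, and for all other pairs both terms vanish by type. So $\theta$ is a nilpotent derivation of the ring $V$, $e^{\lambda\theta}$ is a ring automorphism, and $L_\sigma$ is conjugate to multiplication by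
\[
x(\lambda)=e^{\lambda\theta}\sigma=\sigma+\lambda\gamma+\tfrac{\lambda^2}2\tau_\gamma,\qquad\tau_\gamma=-\frac{(\gamma,\gamma)}{(\sigma,\bar\sigma)}\,\bar\sigma.
\]

\emph{Two degenerations.} For $\gamma=\beta$ we have $\tau_\beta=0$, and $\lambda^{-1}x(\lambda)\to\beta$ as $\lambda\to\infty$; so the ranks of the powers of $L_\beta$ are bounded by those of $L_\sigma$. For $\gamma=\alpha$ we have $\tau_\alpha\ne0$, and $\lambda^{-1}x(\lambda)=\lambda^{-1}\sigma+\alpha+\frac\lambda2\tau_\alpha$ tends to $\alpha$ at neither end. The bound is indeed false for $L_\alpha$, since $L_\alpha^2\ne0=L_\sigma^2$. But $\operatorname{gr}\sigma=0$: we have $\sigma\cdot1\in\beta^\perp=P_1V^2$ and $\sigma\cdot P_0V^2=\mathbb C\sigma\beta=0$, and the position $(3,1)$ is zero. On $\mathrm{Gr}^PV$ the pole disappears, $\lambda^{-1}\operatorname{gr}x(\lambda)\to\operatorname{gr}\alpha$ as $\lambda\to0$, and the ranks for $\operatorname{gr}\alpha$ are bounded by those for $L_\sigma$.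

\emph{The count.} The second moment of the Betti numbers about the middle degree is $\sum_m(m-2)^2b_m=8$. Writing $m-2=(p-1)+(q-1)$, it equals $2T(L_\sigma)$, with $T(L_\sigma)=4$. Writing $m-2=(i-1)+(j-1)$, it equals $T(\operatorname{gr}\alpha)+T(L_\beta)$. Each summand is at most $4$, so both equal $4$, and no rank has dropped.

For singular $M$ of any dimension we must supply the Lefschetz property of $L_\sigma$, the operator $\theta$ on a space $V$ that is not a ring, and the vanishings $\tau_\beta=0$ and $\operatorname{gr}\sigma=0$.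

\section{Resolutions, Hodge modules and the class of $\sigma$}\label{sec:background}

From now on $(M,\sigma)$ is a projective symplectic variety of dimension $2n$.

\subsection{The resolution}\label{ssec:resolution}

Since $\sigma^n$ trivializes $\omega_{M_{\mathrm{reg}}}$, we have $\omega_M\cong\mathcal O_M$. We fix a functorial projective resolution $f:\tilde M\to M$ which is an isomorphism over $M_{\mathrm{reg}}$ and satisfies
\begin{equation}\label{eq:lift}
f_*T_{\tilde M}=T_M:=\mathcal Hom(\Omega^1_M,\mathcal O_M);
\end{equation}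
see \cite[\S4]{GKK}. By relative GAGA, \eqref{eq:lift} also holds for the analytic sheaves. So a vector field $\xi$ on an analytic open set $U\subset M$, that is, a derivation of $\mathcal O_U$, lifts uniquely to a vector field $\tilde\xi$ on $f^{-1}(U)$, and $\tilde\xi(f^*h)=f^*\xi(h)$. We shall often check such identities on the dense open set $f^{-1}(M_{\mathrm{reg}})$ and say that they hold \emph{by density}.

Canonical singularities enter through the following facts. By \cite[Thm.~1.4]{GKKP}, $\sigma$ extends to a holomorphic $2$-form $\tilde\sigma$ on $\tilde M$; it is closed by Hodge theory, so $d\sigma=0$. As $\omega_M$ is invertible, canonical means $f_*\omega_{\tilde M}=\omega_M$, and Grauert--Riemenschneider vanishing gives $Rf_*\omega_{\tilde M}=\omega_M$. The singularities are rational (Elkik), that is $Rf_*\mathcal O_{\tilde M}=\mathcal O_M$, hence Du Bois (Kov\'acs). Recall that every reduced finite type $\mathbb C$-scheme $Z$ carries a complex $\underline\Omega^0_Z$ with a map $\mathcal O_Z\to\underline\Omega^0_Z$, functorial in $Z$,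 such that for proper $Z$ the composite $H^k(Z,\mathbb C)\to H^k(Z,\mathcal O_Z)\to H^k(Z,\underline\Omega^0_Z)$ is surjective with kernel $F^1H^k(Z,\mathbb C)$, where $F^\bullet$ is the Hodge filtration of Deligne's mixed Hodge structure; $Z$ is Du Bois if $\mathcal O_Z\to\underline\Omega^0_Z$ is an isomorphism.

\subsection{Graded de Rham complexes}\label{ssec:hodgemod}

We use Saito's theory of Hodge modules (1988, 1990). A pure Hodge module on an analytic space $X$ has an underlying perverse sheaf and, for each local embedding of $X$ in a manifold $Y$ of dimension $N_Y$, a filtered left $\mathcal D_Y$-module $(\mathcal M,F_\bullet)$ supported on $X$. Its de Rham complex, filtered by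
\[
F_k\mathrm{DR}(\mathcal M)=\big[F_k\mathcal M\to\Omega^1_Y\otimes F_{k+1}\mathcal M\to\cdots\to\Omega_Y^{N_Y}\otimes F_{k+N_Y}\mathcal M\big]\quad\text{in degrees }-N_Y,\dots,0,
\]
is isomorphic to the complexified perverse sheaf. The graded pieces $\mathrm{gr}^F_k\mathrm{DR}(\mathcal M)$ have $\mathcal O$-linear differentials and define objects of $D^b_{\mathrm{coh}}(\mathcal O_X)$ independent of the embedding. For a manifold $X$ of dimension $d$ and the constant Hodge module $\mathbb Q^H_X[d]$, with $\mathcal M=\mathcal O_X=F_0\mathcal O_X$, one finds $\mathrm{gr}^F_{-p}\mathrm{DR}=\Omega^p_X[d-p]$. A pure Hodge module is uniquely a direct sum of components with strict support in irreducible subspaces.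

Let $X$ be an irreducible reduced analytic space of dimension $d>0$ with a projective resolution $f_X:\tilde X\to X$; we shall take $X=M$ and $X$ a local slice of $M$. By Saito's direct image theorem for projective morphisms, which is valid analytically, $\mathcal H^0f_{X*}\mathbb Q^H_{\tilde X}[d]$ is a pure Hodge module. Let $\mathrm{IC}^H_X$ be its component with strict support $X$; the underlying perverse sheaf is $\mathrm{IC}_X$. Put
\[
\Omega^p_{\mathrm{IC}_X}=\mathrm{gr}^F_{-p}\mathrm{DR}(\mathrm{IC}^H_X)[p-d],
\]
so that $\Omega^p_{\mathrm{IC}_M}=\Omega^p_{\mathrm{IC}}$. We use the following properties.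
\begin{enumerate}
\item[(H1)] $\mathcal H^q(\Omega^p_{\mathrm{IC}_X})=0$ for $q>d-p$, because $\mathrm{gr}^F\mathrm{DR}$ is a complex in degrees $\le0$.
\item[(H2)] $\Omega^p_{\mathrm{IC}_X}$ is a direct summand of $Rf_{X*}\Omega^p_{\tilde X}$, by the decomposition theorem and $\mathrm{gr}^F_{-p}\mathrm{DR}(f_{X*}\mathbb Q^H_{\tilde X}[d])=Rf_{X*}\Omega^p_{\tilde X}[d-p]$. In particular it is zero unless $0\le p\le d$, and it lives in degrees $q\ge0$.
\item[(H3)] At a point $x\in X$ the filtration $F_\bullet\mathrm{DR}$ gives a spectral sequence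
\[
E_1^{p,q}=\mathcal H^q(\Omega^p_{\mathrm{IC}_X})_x\ \Rightarrow\ \mathcal H^{p+q-d}(\mathrm{IC}_X)_x,\qquad d_k:E_k^{p,q}\to E_k^{p+k,q-k+1}.
\]
It converges: by (H2) the graded pieces are acyclic for $p\notin[0,d]$, so the filtration is finite up to quasi-isomorphism.
\item[(H4)] $\mathcal H^0(\mathrm{IC}_X)_x=0$ for all $x$, by the support condition $\dim\operatorname{supp}\mathcal H^{-i}(\mathrm{IC}_X)<i$ for $i<d$.
\end{enumerate}
For $X=M$ we use three more.
\begin{enumerate}
\item[(H5)] $R\mathcal Hom(\Omega^{2n-p}_{\mathrm{IC}},\omega^\bullet_M)\cong\Omega^p_{\mathrm{IC}}[2n]$, where $\omega^\bullet_M$ is the dualizing complex. This follows from $\mathbb D(\mathrm{IC}^H_M)\cong\mathrm{IC}^H_M(2n)$ and $\mathrm{gr}^F_k\mathrm{DR}(\mathbb D\mathcal M)=R\mathcal Hom(\mathrm{gr}^F_{-k}\mathrm{DR}\mathcal M,\omega^\bullet)$. On $M_{\mathrm{reg}}$ it is the wedge pairing into $\omega^\bullet=\Omega^{2n}[2n]$.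
\item[(H6)] $H^q(M,\Omega^p_{\mathrm{IC}})=\mathrm{gr}_F^p\mathrm{IH}^{p+q}(M,\mathbb C)=\mathrm{IH}^{p,q}(M)$, by strictness of the direct image to a point.
\item[(H7)] There are morphisms $\iota:\mathrm{IC}^H_M\to f_*\mathbb Q^H_{\tilde M}[2n]$ and $r:f_*\mathbb Q^H_{\tilde M}[2n]\to\mathrm{IC}^H_M$ in $D^b\mathrm{MHM}(M)$ with $r\iota=\mathrm{id}$, by the decomposition theorem. Over $M_{\mathrm{reg}}$ both objects are $\mathbb Q^H[2n]$, so $\iota$ and $r$ are mutually inverse non-zero scalars there.
\end{enumerate}
We also write $\iota,r$ for the induced maps between $\Omega^p_{\mathrm{IC}}$ and $Rf_*\Omega^p_{\tilde M}$ and between $V$ and $H^*(\tilde M,\mathbb C)$. The latter respect Hodge bidegrees. They are $H^*(M,\mathbb C)$-linear by Section~\ref{ssec:perverse}, where $x$ acts on $H^*(\tilde M,\mathbb C)=H^*(M,Rf_*\mathbb C)$ as multiplication by $f^*x$, by the projection formula.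

\subsection{The second cohomology of $M$}\label{ssec:H2}

Only classes on $M$, not on $\tilde M$, act on $V$. The next lemma descends the classes that we need.

\begin{lemma}\label{lem:H2}
The map $f^*:H^2(M,\mathbb Q)\to H^2(\tilde M,\mathbb Q)$ is injective, so $H^2(M)$ is pure of weight $2$, and
\[
f^*H^{0,2}(M)=H^{0,2}(\tilde M),\qquad f^*H^{2,0}(M)=H^{2,0}(\tilde M).
\]
\end{lemma}

\begin{proof}
The exponential sequence on $\tilde M$ gives $f_*\mathcal O_{\tilde M}\to f_*\mathcal O^*_{\tilde M}\to R^1f_*\mathbb Z\to R^1f_*\mathcal O_{\tilde M}=0$. The first map is the surjection $\exp:\mathcal O_M\to\mathcal O^*_M$, so $R^1f_*\mathbb Z=0$ and $R^1f_*\mathbb Q=0$. The fibers of $f$ are connected, so $f_*\mathbb Q=\mathbb Q$, and the Leray spectral sequence gives the injectivity. Since $M$ is Du Bois with rational singularities, $\mathrm{gr}_F^0H^2(M)=H^2(M,\mathcal O_M)=H^2(\tilde M,\mathcal O_{\tilde M})=\mathrm{gr}^0_FH^2(\tilde M)$ via $f^*$. This is the first equality, and the second is its conjugate.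
\end{proof}

So there is a unique $[\sigma]\in H^{2,0}(M)$ with $f^*[\sigma]=[\tilde\sigma]$. If $x\in H^2(M,\mathbb C)$ has type $(a,b)$, then $L_x$ has Hodge bidegree $(a,b)$, since $\iota L_xv=f^*x\cdot\iota v$ and $\iota$ is injective and bigraded.

\section{The local product structure}\label{sec:poisson}

Theorem~\ref{thm:C} is clear on $M_{\mathrm{reg}}$, and we want to extend it across the singular locus one stratum at a time. For this we need strata of known dimension along which $M$, and also $f$, are locally products. The Poisson bracket provides them.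

For a local function $h$ define $\xi_h$ on $M_{\mathrm{reg}}$ by $i_{\xi_h}\sigma=dh$. For a local function $g$, the function $\xi_h(g)$ extends across the singular locus by normality, so $\xi_h$ is a derivation of $\mathcal O_M$, the \emph{Hamiltonian field} of $h$. Put
\[
\{h,g\}=\xi_h(g)=\sigma(\xi_g,\xi_h).
\]
This is a Poisson bracket; the Jacobi identity, equivalently $[\xi_h,\xi_g]=\xi_{\{h,g\}}$, holds because $d\sigma=0$. The \emph{rank} at $y\in M$ is the rank of the skew form $(h,g)\mapsto\{h,g\}(y)$ on $\mathfrak m_y/\mathfrak m_y^2$. It is even. If $x_1,\dots,x_N$ embed a neighborhood of $y$ in $\mathbb C^N$, the rank at nearby points is the rank of the matrix $(\{x_i,x_j\})$, so $\{\operatorname{rank}\ge2s\}$ is Zariski open. The same definition applies to any reduced analytic space with a Poisson bracket.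

By Kaledin \cite[Thm.~2.3]{Kal}, $M$ is a finite disjoint union of smooth locally closed symplectic leaves with Poisson closures. Let $y$ lie on a leaf $\Lambda$ with ideal $I$ at $y$. Then $\{I,\mathcal O\}\subset I\subset\mathfrak m_y$, so the form on $\mathfrak m_y/\mathfrak m_y^2$ factors through the non-degenerate form on $\mathfrak m_y/(\mathfrak m_y^2+I)=T^*_y\Lambda$. Hence the rank at $y$ is $\dim\Lambda$, and
\begin{equation}\label{eq:kaledin}
\dim\{\operatorname{rank}\le2s\}\le2s.
\end{equation}

\begin{lemma}\label{lem:product}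
Let $y\in M$ have rank $2s$. There are arbitrarily small neighborhoods $U$ of $y$ with an isomorphism $U\cong S\times N$, where $S$ is a polydisc in $\mathbb C^{2s}$, $N$ is a connected normal analytic space and $y=(0,0)$, such that:
\begin{enumerate}
\item[(i)] the coordinate fields $\partial_i$ of $S$ are, up to sign, Hamiltonian, and $\sigma(\partial_i,\partial_j)$ is a constant non-degenerate matrix $\sigma_S$;
\item[(ii)] the rank is $2s$ on $S\times\{0\}$ and $>2s$ elsewhere on $U$;
\item[(iii)] $\tilde N=f^{-1}(\{0\}\times N)$ is smooth, and $f^{-1}(U)\cong S\times\tilde N$ in such a way that $f=\mathrm{id}_S\times f_N$ with $f_N=f|_{\tilde N}$, and the lift $\tilde\partial_i$ is the coordinate field $\partial_i$ of $S\times\tilde N$.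
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Straightening (Rossi).} Let $\xi$ be a vector field on a reduced germ $(X,y)$ and $u$ a function with $u(y)=0$, $\xi(u)(y)\ne0$. Then the flow of $\xi$ identifies $X$ with $\mathbb C\times X'$, where $X'=\{u=0\}$ is reduced, and $\xi$ with the coordinate field of $\mathbb C$. Indeed, embed $X$ in $\mathbb C^N$ with ideal $(g_1,\dots,g_k)$ and extend $\xi$ and $u$. The extended field satisfies $\xi(g_i)=\sum a_{ij}g_j$, so along an integral curve the $g_i$ solve a linear differential equation, and the flow preserves $X$ and its complement. Flowing out of the smooth hypersurface $\{u=0\}\subset\mathbb C^N$ is a local isomorphism, which restricts to the asserted one.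

\emph{Splitting off one plane.} Let $X$ be a reduced Poisson germ of rank $2s>0$ at $y$. Choose $h,g\in\mathfrak m_y$ with $\{h,g\}(y)\ne0$ and straighten: $X\cong\mathbb C\times X'$ with coordinate $t$ on $\mathbb C$ and $\xi_h=\partial_t$. Then $\{h,t\}=1$, so $[\xi_h,\xi_t]=\xi_1=0$, and $\xi_t(t)=0$, $\xi_t(h)=-1$, $\xi_h(h)=0$. Thus $h$ is a function on $X'$, and $-\xi_t$ is a vector field on $X'$, since it kills $t$ and preserves the functions killed by $\partial_t$. Straightening $-\xi_t$ on $X'$ with $u=h$ gives $X\cong\mathbb C^2\times N_1$ with $N_1=\{t=h=0\}$. The second coordinate is $h$, because $-\xi_t(h)=1$, and the coordinate fields are $\xi_h$ and $-\xi_t$. The functions pulled back from $N_1$ are those killed by both fields, that is, those commuting with $h$ and $t$; by the Jacobi identity they are closed under the bracket. A biderivation is determined by its values on generators of the maximal ideal, so $X$ is the Poisson product of $\mathbb C^2$, with $\{h,t\}=1$, and $N_1$, and $N_1$ has rank $2s-2$ at $y$.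

\emph{Parts (i) and (ii).} Start with $X=M$ and iterate until the remaining factor $N$ has rank $0$ at $0$. The coordinates $t_k,h_k$ of $S$ satisfy $\{h_k,t_k\}=1$ and all other brackets vanish, the coordinate fields are $\xi_{h_k}$ and $-\xi_{t_k}$, and $\sigma(\xi_u,\xi_v)=\{v,u\}$. This gives (i). The space $N$ is normal: its singular locus has codimension $\ge2$, and a function on the regular part of an open set of $N$ extends, by pulling back to $S\times N$, extending there and restricting. The rank at $(c,w)$ is $2s+\operatorname{rank}_N(w)$. By \eqref{eq:kaledin}, $S\times\{\operatorname{rank}_N=0\}$ has dimension $\le2s$, so the analytic set $\{\operatorname{rank}_N=0\}$ is discrete, and shrinking $N$ to a connected neighborhood of $0$ gives (ii).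

\emph{Part (iii).} Let $x_1,\dots,x_{2s}$ be the coordinates of $S$. The lifts $\tilde\partial_i$ commute by density, satisfy $\tilde\partial_i(f^*x_j)=\delta_{ij}$, and kill the functions pulled back from $N$. So the $f^*x_j$ have independent differentials, and their common zero set $\tilde N$ is smooth. For $c\in S$, an integral curve of $\sum c_i\tilde\partial_i$ starting over $(0,w)$ lies over the path $\{(\tau c,w)\}_{0\le\tau\le1}$, whose preimage is compact; so it exists up to time $1$. The map $S\times\tilde N\to f^{-1}(U)$, $(c,\tilde w)\mapsto\exp(\sum c_i\tilde\partial_i)\tilde w$, covers the identity of $S\times N$, has as inverse the map that flows a point over $(c,w)$ back along $-\sum c_i\tilde\partial_i$, and sends $\partial_i$ to $\tilde\partial_i$ because the flows commute.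
\end{proof}

A connected normal space is irreducible, and $f_N:\tilde N\to N$ is a projective resolution, so Section~\ref{ssec:hodgemod} applies to $N$ when $s<n$. If the rank at $y$ is $2n$, then $N$ is a point and $M$ is smooth at $y$; conversely the rank is $2n$ on $M_{\mathrm{reg}}$. So $\{\operatorname{rank}=2n\}=M_{\mathrm{reg}}$.

\section{Symplectic hard Lefschetz}\label{sec:SHL}

\subsection{The morphisms, and the global statement}

Define $\varphi_p$ for $0\le p\le n$ as the composite
\begin{equation}\label{eq:phi}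
\Omega^p_{\mathrm{IC}}\xrightarrow{\ \iota\ }Rf_*\Omega^p_{\tilde M}\xrightarrow{\ \tilde\sigma^{\,n-p}\wedge\ }Rf_*\Omega^{2n-p}_{\tilde M}\xrightarrow{\ r\ }\Omega^{2n-p}_{\mathrm{IC}}.
\end{equation}
On $M_{\mathrm{reg}}$ it is a non-zero multiple of $\sigma^{n-p}\wedge$, an isomorphism. This proves the existence statement of Theorem~\ref{thm:C}. By (H6), with $k=n-p$, the map induced by \eqref{eq:phi} on $H^q(M,-)$ is
\[
\mathrm{IH}^{n-k,q}(M)\to\mathrm{IH}^{n+k,q}(M),\qquad v\mapsto r\big([\tilde\sigma]^k\,\iota v\big)=r\iota\big(L_\sigma^kv\big)=L_\sigma^kv.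
\]
For $k>n$ both spaces are zero by (H2). So the last statement of Theorem~\ref{thm:C} follows from the first, which we now prove. Let $\varphi_p$, $0\le p\le n$, be any morphisms that are isomorphisms on $M_{\mathrm{reg}}$.

\begin{remark}\label{rem:quartic}
The hypothesis on the singularities cannot be dropped. Let $f_3,f_4$ be forms of degree $3,4$ in three variables defining smooth plane curves that meet transversally, and let $M=\{wf_3+f_4=0\}\subset\mathbb P^3$. Its only singular point is the triple point, so $M$ is normal, and $\omega_M\cong\mathcal O_M$ provides a non-degenerate $2$-form on $M_{\mathrm{reg}}$. Projection from the triple point shows that $M$ is rational, so $\mathrm{IH}^{2,0}(M)\subset H^{2,0}(\tilde M)=0$, while $\mathrm{IH}^{0,0}(M)=\mathbb C$.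
\end{remark}

\subsection{Local cohomology}

A morphism of sheaves that is an isomorphism off a closed set $S$ is an isomorphism if both sheaves have depth $\ge2$ along $S$. For complexes the condition becomes a gap between the top degree of the cohomology sheaves and the bottom degree of the local cohomology. Recall that for $S$ closed in $U$ with complement $j:U\setminus S\hookrightarrow U$ and $\mathcal F\in D^+(\mathcal O_U)$ there is a triangle $R\Gamma_S\mathcal F\to\mathcal F\to Rj_*j^*\mathcal F\to$, where $\Gamma_S$ is the sheaf of sections supported on $S$; that $R\Gamma_S\mathcal F=\mathcal F$ if $j^*\mathcal F=0$; and that $R\Gamma_SR\mathcal Hom(\mathcal F',\mathcal F)=R\mathcal Hom(\mathcal F',R\Gamma_S\mathcal F)$. Write $\mathcal H^q_S(\mathcal F)=\mathcal H^q(R\Gamma_S\mathcal F)$. Duality converts an upper bound on cohomology sheaves into a lower bound on local cohomology.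

\begin{lemma}\label{lem:loccoh}
In the notation of Lemma~\ref{lem:product}, write $S$ for $S\times\{0\}\subset U$ and $m=n-s$. If $\mathcal H^q(\Omega^{2n-p}_{\mathrm{IC}}|_U)=0$ for all $q>e$, then $\mathcal H^q_S(\Omega^p_{\mathrm{IC}}|_U)=0$ for all $q<2m-e$.
\end{lemma}

\begin{proof}
The statement is local, so embed $U$ in a manifold $Y$ of dimension $N_Y$; then $\omega^\bullet_U=R\mathcal Hom_{\mathcal O_Y}(\mathcal O_U,\omega_Y[N_Y])$. The submanifold $S=\{y_1=\dots=y_c=0\}$ has codimension $c=N_Y-2s$, and $\mathcal H^i_S(\omega_Y)=0$ for $i<c$, as one sees from Laurent expansions in the \v Cech complex of the Stein cover $\{y_k\ne0\}$ of the complement of $S$ in a polydisc. Hence $R\Gamma_S\omega^\bullet_U=R\mathcal Hom(\mathcal O_U,R\Gamma_S\omega_Y[N_Y])$ lies in $D^{\ge-2s}$. By (H5),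
\[
R\Gamma_S(\Omega^p_{\mathrm{IC}})[2n]=R\mathcal Hom\big(\Omega^{2n-p}_{\mathrm{IC}},R\Gamma_S\omega^\bullet_U\big)\in D^{\ge-2s-e},
\]
so $R\Gamma_S(\Omega^p_{\mathrm{IC}})\in D^{\ge2n-2s-e}$.
\end{proof}

\begin{example}[Surfaces]\label{ex:surface}
Let $n=1$, let $y$ be a singular point, so $s=0$, $m=1$, $S=\{y\}$, and write $\Omega^p=\Omega^p_{\mathrm{IC}}|_U$. By (H1) and (H2) the higher cohomology sheaves that may be non-zero are $\mathcal H^1(\Omega^0)$, $\mathcal H^2(\Omega^0)$ and $\mathcal H^1(\Omega^1)$. Since $\Omega^2$ is a sheaf, Lemma~\ref{lem:loccoh} gives $\mathcal H^1_S(\Omega^0)=0$, so $\mathcal H^1(\Omega^0)$ injects into $R^1j_*j^*\Omega^0$. Followed by the isomorphism $R^1j_*j^*\varphi_0$, this injection factors through $\mathcal H^1(\Omega^2)=0$. So $\mathcal H^1(\Omega^0)=0$. In the spectral sequence (H3) there is nothing in total degree $3$; the term $E_1^{0,2}$ receives no differential, and $E_1^{1,1}$ receives one only from $E_1^{0,1}=0$. Both survive to $\mathcal H^0(\mathrm{IC}_M)_y=0$, so both vanish. Now all $\Omega^p$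 are sheaves. Lemma~\ref{lem:loccoh} with $e=0$ gives $\mathcal H^0_S(\Omega^p)=\mathcal H^1_S(\Omega^p)=0$, so $\Omega^p=j_*j^*\Omega^p$ and $\varphi_p=j_*j^*\varphi_p$ is an isomorphism.
\end{example}

The general step has the same four moves. The one that needs a new input is the second. At a point of a stratum of dimension $2s>0$ the spectral sequence on $M$ has its top in total degree $2n$, too high to meet the vanishing range $q<2m-p$ of the first move; on the slice $N$ the top is in total degree $2m$.

\subsection{Passing to the slice}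

Let $U=S\times N$ with $\dim N=2m>0$, let $\mathrm{pr}:U\to N$ be the projection, and put $\mathcal E^p=\mathrm{pr}^*\Omega^p_{\mathrm{IC}_N}$.

\begin{lemma}\label{lem:kunneth}
$\Omega^p_{\mathrm{IC}}|_U\cong\bigoplus_a\Omega^a_S\boxtimes\Omega^{p-a}_{\mathrm{IC}_N}\cong\bigoplus_a(\mathcal E^{p-a})^{\oplus\binom{2s}{a}}$. In particular $\mathcal E^p$ is a direct summand of $\Omega^p_{\mathrm{IC}}|_U$. For $c\in S$, the stalk $\mathcal H^q(\mathcal E^p)_{(c,0)}$ is zero if and only if $\mathcal H^q(\Omega^p_{\mathrm{IC}_N})_0=0$.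
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:product}(iii), $f=\mathrm{id}_S\times f_N$ over $U$, so $\mathcal H^0f_*\mathbb Q^H_{\tilde M}[2n]|_U=\mathbb Q^H_S[2s]\boxtimes\mathcal H^0f_{N*}\mathbb Q^H_{\tilde N}[2m]$. Smooth pullback takes strict support $Z$ to strict support $S\times Z$, so comparing the components with strict support $U$ gives $\mathrm{IC}^H_M|_U=\mathbb Q^H_S[2s]\boxtimes\mathrm{IC}^H_N$. Embed $N$ locally in a manifold $Y$, and $U$ in $S\times Y$. If $(\mathcal N,F)$ is the filtered module of $\mathrm{IC}^H_N$, that of $\mathrm{IC}^H_M|_U$ is its pullback, and the $\partial_i$ act by zero on the graded pieces. So $\mathrm{gr}^F_{-p}\mathrm{DR}$ is the direct sum over $a$ of the complexes with terms $\Omega^a_S\boxtimes(\Omega^k_Y\otimes\mathrm{gr}^F_{k-(p-a)}\mathcal N)$ in degree $(k-\dim Y)+(a-2s)$, that is, of $\Omega_S^a\boxtimes\Omega^{p-a}_{\mathrm{IC}_N}[2m-p+a][2s-a]$. The total shift is $2n-p$, as required. The last assertion holds because $\mathcal O_{N,0}\to\mathcal O_{U,(c,0)}$ is faithfully flat.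
\end{proof}

\subsection{The induction}

Let $M^{(m)}=\{\operatorname{rank}\ge2(n-m)\}$, so that $M_{\mathrm{reg}}=M^{(0)}\subset M^{(1)}\subset\dots\subset M^{(n)}=M$ are open. We prove by induction on $m$:
\begin{quote}
$(I_m)$\quad On $M^{(m)}$: (a) $\mathcal H^q(\Omega^p_{\mathrm{IC}})=0$ for all $p$ and all $q\ge\max(m,1)$; (b) $\varphi_p$ is an isomorphism for $0\le p\le n$.
\end{quote}
Statement $(I_0)$ holds by hypothesis, and $(I_n)$(b) completes the proof of Theorem~\ref{thm:C}. Let $1\le m\le n$, assume $(I_{m-1})$, let $y$ have rank $2s$ with $s=n-m$, and take $U=S\times N$ as in Lemma~\ref{lem:product}. By part (ii) of that lemma, $U\setminus S\subset M^{(m-1)}$. All complexes below are restricted to $U$.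

\emph{Step 1: $\mathcal H^q(\Omega^p_{\mathrm{IC}_N})_0=0$ for $p<q<2m-p$.} We may assume $0\le p<m$, so $\varphi_p$ is defined. By (H1) on $M$, $\mathcal H^{q'}(\Omega^{2n-p}_{\mathrm{IC}})=0$ for $q'>p$. This has two consequences. By Lemma~\ref{lem:loccoh} with $e=p$, $\mathcal H^q_S(\Omega^p_{\mathrm{IC}})=0$, since $q<2m-p$; so the left vertical map in
\[
\begin{array}{ccc}
\mathcal H^q(\Omega^p_{\mathrm{IC}})&\xrightarrow{\ \varphi_p\ }&\mathcal H^q(\Omega^{2n-p}_{\mathrm{IC}})\\
\downarrow&&\downarrow\\
R^qj_*j^*\Omega^p_{\mathrm{IC}}&\xrightarrow{\ \varphi_p\ }&R^qj_*j^*\Omega^{2n-p}_{\mathrm{IC}}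
\end{array}
\]
is injective. And the upper right corner is zero, since $q>p$. The bottom map is an isomorphism by $(I_{m-1})$(b). Hence $\mathcal H^q(\Omega^p_{\mathrm{IC}})=0$, and Lemma~\ref{lem:kunneth} gives the claim. This is the only place where the symplectic symmetry is fed into the induction.

\emph{Step 2: $\mathcal H^{2m-p}(\Omega^p_{\mathrm{IC}_N})_0=0$ for $0\le p\le m$.} Consider the term $E_1^{p,2m-p}$ of (H3) for $N$ at $0$. Outgoing differentials land in total degree $2m+1$, where $E_1=0$ by (H1) on $N$. Incoming differentials start at $E_k^{p',q'}$ with $p'=p-k\le m-1$ and $q'=2m-1-p'$. Then $p'<q'<2m-p'$, so this term is zero by Step~1, or by (H2) if $p'<0$. Hence $E_1^{p,2m-p}=E_\infty^{p,2m-p}$ is a subquotient of $\mathcal H^0(\mathrm{IC}_N)_0$, which is zero by (H4).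

\emph{Step 3: $(I_m)$(a).} We claim $\mathcal H^q(\Omega^p_{\mathrm{IC}_N})_0=0$ for all $p$ and $q\ge m$. If $p<m$, it vanishes for all $q>p$: by Step~1 for $q<2m-p$, by Step~2 for $q=2m-p$, by (H1) beyond. If $p=m$, it vanishes for $q=m$ by Step~2 and for $q>m$ by (H1). If $p>m$, it vanishes for $q>2m-p$ by (H1), and $2m-p<m$. By Lemma~\ref{lem:kunneth}, $\mathcal H^q(\Omega^p_{\mathrm{IC}})$ vanishes at the points of $S$ for $q\ge m$. Off $S$ the same holds by $(I_{m-1})$(a), as $m\ge\max(m-1,1)$. So
\begin{equation}\label{eq:upper}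
\mathcal H^q(\Omega^p_{\mathrm{IC}}|_U)=0\quad\text{for all }p\text{ and }q\ge m.
\end{equation}

\emph{Step 4: $(I_m)$(b).} By \eqref{eq:upper} we may now take $e=m-1$ in Lemma~\ref{lem:loccoh}:
\begin{equation}\label{eq:lower}
\mathcal H^q_S(\Omega^p_{\mathrm{IC}}|_U)=0\quad\text{for all }p\text{ and }q\le m.
\end{equation}
Let $C$ be the cone of $\varphi_p|_U$. By $(I_{m-1})$(b) it is supported on $S$, so $\mathcal H^i_S(C)=\mathcal H^i(C)$. The exact sequence $\mathcal H^i(\Omega^{2n-p}_{\mathrm{IC}})\to\mathcal H^i(C)\to\mathcal H^{i+1}(\Omega^p_{\mathrm{IC}})$ and \eqref{eq:upper} give $\mathcal H^i(C)=0$ for $i\ge m$. The exact sequence $\mathcal H^i_S(\Omega^{2n-p}_{\mathrm{IC}})\to\mathcal H^i_S(C)\to\mathcal H^{i+1}_S(\Omega^p_{\mathrm{IC}})$ and \eqref{eq:lower} give $\mathcal H^i(C)=0$ for $i\le m-1$. So $C=0$.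

Since $M^{(m)}$ is the union of $M^{(m-1)}$ and the points of rank $2(n-m)$, this proves $(I_m)$, and Theorem~\ref{thm:C} follows. \qed

\section{Operators from Hamiltonian vector fields}\label{sec:theta}

We construct the operator $\theta$ of Section~\ref{sec:K3}. On a symplectic manifold, $\xi\mapsto i_\xi\sigma$ identifies $T$ with $\Omega^1$, a class $\gamma\in H^1(\Omega^1)$ becomes a class in $H^1(T)$, and contraction with that class is a derivation of the cohomology ring sending $\sigma$ to $\gamma$. For singular $M$ two things go wrong. On $\tilde M$ the form $\tilde\sigma$ may degenerate, so a class in $H^1(\tilde M,\Omega^1)$ need not come from $H^1(\tilde M,T_{\tilde M})$; for the Chern class of a line bundle pulled back from $M$ it does, thanks to \eqref{eq:lift}. And $V$ is not a ring; but only commutators with the operators $L_x$ are needed, and these can be computed through $\iota$ and $r$.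

\begin{proposition}\label{prop:theta}
Let $\mathcal L$ be a line bundle on $M$ with transition functions $g_{ij}$ on a finite open cover $(U_i)$, and $\gamma=c_1(\mathcal L)$. There are a class $\tau_\gamma\in H^{0,2}(M)$ and an endomorphism $\theta_\gamma$ of $V$ of Hodge bidegree $(-1,1)$ with
\begin{equation}\label{eq:conj}
e^{\lambda\theta_\gamma}L_\sigma e^{-\lambda\theta_\gamma}=L_\sigma+\lambda L_\gamma+\tfrac{\lambda^2}2L_{\tau_\gamma}\qquad(\lambda\in\mathbb C).
\end{equation}
If $\{g_{ki},g_{li}\}=0$ on $U_i\cap U_k\cap U_l$ for all $i,k,l$, then $\tau_\gamma=0$.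
\end{proposition}

An operator of bidegree $(-1,1)$ preserves the degree and is nilpotent, so $e^{\lambda\theta_\gamma}$ is a degree-preserving automorphism of $V$.

\begin{proof}
\emph{The cocycle.} Let $e_i$ be the local frames, $e_j=g_{ij}e_i$, so $g_{kj}=g_{ki}g_{ij}$. The fields $\xi_{ij}=g_{ij}^{-1}\xi_{g_{ij}}$ satisfy $i_{\xi_{ij}}\sigma=d\log g_{ij}$, hence $\xi_{kj}=\xi_{ki}+\xi_{ij}$. Put $\tilde U_i=f^{-1}(U_i)$ and $\tilde g_{ij}=f^*g_{ij}$. By density the lifts satisfy $\tilde\xi_{kj}=\tilde\xi_{ki}+\tilde\xi_{ij}$ and $i_{\tilde\xi_{ij}}\tilde\sigma=d\log\tilde g_{ij}$.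

\emph{A derivation.} Let $(\chi_k)$ be a smooth partition of unity subordinate to $(\tilde U_k)$. For a smooth form $\omega$ put, on $\tilde U_i$,
\[
D\omega=\sum_k\bar\partial\chi_k\wedge i_{\tilde\xi_{ki}}\omega.
\]
The expressions on $\tilde U_i$ and $\tilde U_j$ differ by $\big(\sum_k\bar\partial\chi_k\big)\wedge i_{\tilde\xi_{ij}}\omega=0$, so $D$ is globally defined; it is contraction with a Dolbeault representative of the class of $(\tilde\xi_{ij})$ in $H^1(\tilde M,T_{\tilde M})$, and it maps $(p,q)$-forms to $(p-1,q+1)$-forms. It is an even derivation: for a $1$-form $\eta$ and a vector field $\xi$,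
\[
\eta\wedge i_\xi(\omega\wedge\omega')=\eta\wedge i_\xi\omega\wedge\omega'+(-1)^{\deg\omega}\eta\wedge\omega\wedge i_\xi\omega'=(\eta\wedge i_\xi\omega)\wedge\omega'+\omega\wedge(\eta\wedge i_\xi\omega').
\]
It commutes with $\bar\partial$: for holomorphic $\xi$ we have $\bar\partial i_\xi=-i_\xi\bar\partial$, because $\bar\partial$ does not differentiate the coefficients of $\xi$ and $i_\xi$ anticommutes with $d\bar z_l\wedge$; also $\bar\partial(\bar\partial\chi_k\wedge\omega)=-\bar\partial\chi_k\wedge\bar\partial\omega$, and the two signs cancel. So $D$ induces a derivation of the Dolbeault ring $\bigoplus H^q(\tilde M,\Omega^p)$. This ring is $H^*(\tilde M,\mathbb C)$ as a bigraded ring, because classes of type $(p,q)$ are represented on both sides by $d$-closed $(p,q)$-forms. Let $\tilde\theta$ be the derivation of $H^*(\tilde M,\mathbb C)$ induced by $\frac{\sqrt{-1}}{2\pi}D$.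

\emph{Value on $\tilde\sigma$.} On $\tilde U_i$ we have $D\tilde\sigma=\sum_l\bar\partial\chi_l\wedge d\log\tilde g_{li}=\bar\partial\eta_i$ with $\eta_i=\sum_l\chi_l\,d\log\tilde g_{li}$, and $\eta_j-\eta_i=d\log\tilde g_{ij}$. For a Hermitian metric on $f^*\mathcal L$ the functions $h_i=|e_i|^2$ satisfy $h_j=|\tilde g_{ij}|^2h_i$, so $\partial\log h_j-\partial\log h_i=d\log\tilde g_{ij}$ as well. Thus $\eta_i-\partial\log h_i$ is a global $(1,0)$-form, and $D\tilde\sigma$ is $\bar\partial$-cohomologous to the curvature form $\bar\partial\partial\log h_i$. Hence $\tilde\theta[\tilde\sigma]=c_1(f^*\mathcal L)=f^*\gamma$.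

\emph{Value on $f^*\gamma$.} The class $\tilde\theta(f^*\gamma)$ lies in $H^{0,2}(\tilde M)$, so by Lemma~\ref{lem:H2} it equals $f^*\tau_\gamma$ for a unique $\tau_\gamma\in H^{0,2}(M)$. It is represented by a constant multiple of $D^2\tilde\sigma$. Since $D$ kills $(0,1)$-forms, on $\tilde U_i$
\[
D^2\tilde\sigma=\sum_l\bar\partial\chi_l\wedge D(d\log\tilde g_{li})=\sum_{k,l}f^*\big(g_{ki}^{-1}g_{li}^{-1}\{g_{ki},g_{li}\}\big)\,\bar\partial\chi_l\wedge\bar\partial\chi_k.
\]
This proves the last assertion. Finally $\tilde\theta(f^*\tau_\gamma)=0$ for reasons of type.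

\emph{Descent to $V$.} Put $\theta_\gamma=r\tilde\theta\iota$. If $x,x'\in H^2(M,\mathbb C)$ and $\tilde\theta(f^*x)=f^*x'$, then for $v\in V$
\[
\theta_\gamma L_xv=r\tilde\theta(f^*x\cdot\iota v)=r(f^*x'\cdot\iota v)+r(f^*x\cdot\tilde\theta\iota v)=L_{x'}v+L_x\theta_\gamma v,
\]
by the linearity of $\iota$ and $r$ and $r\iota=\mathrm{id}$. Thus $[\theta_\gamma,L_\sigma]=L_\gamma$, $[\theta_\gamma,L_\gamma]=L_{\tau_\gamma}$, $[\theta_\gamma,L_{\tau_\gamma}]=0$, and \eqref{eq:conj} follows from $e^{\lambda\theta}Le^{-\lambda\theta}=\sum_k\frac{\lambda^k}{k!}(\operatorname{ad}\theta)^kL$.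
\end{proof}

\section{Consequences of the Lagrangian condition}\label{sec:lagr}

Let $\pi:M\to B$ be as in Theorem~\ref{thm:B}, let $g=\pi f:\tilde M\to B$, and let $M_b=\pi^{-1}(b)$ carry the reduced structure. The hypothesis concerns the general fiber. But $R$ depends on all fibers, and a map of perverse sheaves on $B$ can vanish on a dense open set without vanishing. So the first task is to reach every fiber.

\begin{lemma}\label{lem:everyfiber}
$[\sigma]|_{M_b}=0$ in $H^2(M_b,\mathbb C)$ for every $b\in B$.
\end{lemma}

\begin{proof}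
The class $[\bar\sigma]$ has type $(0,2)$, so it is seen by the coherent sheaf $R^2\pi_*\mathcal O_M$, where vanishing propagates from general points by torsion-freeness.

For general $b$, the fiber $\tilde M_b=g^{-1}(b)$ is smooth of pure dimension $n$, and the proper closed set $\tilde M\setminus f^{-1}(M_{\mathrm{reg}})$ meets it in dimension $<n$. So $f^{-1}(M_b\cap M_{\mathrm{reg}})$ is dense in $\tilde M_b$, and $\tilde\sigma|_{\tilde M_b}=0$.

By Section~\ref{ssec:resolution},
\[
R^2g_*\mathcal O_{\tilde M}=R^2\pi_*\mathcal O_M\cong R^2\pi_*\omega_M=R^2g_*\omega_{\tilde M},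
\]
and the last sheaf is torsion-free by Koll\'ar's theorem (1986) on higher direct images of the canonical sheaf of a smooth projective variety under a surjection onto a projective variety. Let $u\in H^2(M,\mathcal O_M)=H^2(\tilde M,\mathcal O_{\tilde M})$ be the image of $[\bar\sigma]$; it is the Dolbeault class of the conjugate of $\tilde\sigma$. Over a dense open subset of $B_{\mathrm{reg}}$ where $g$ is smooth, $R^2g_*\mathcal O_{\tilde M}$ is locally free with fibers $H^2(\tilde M_b,\mathcal O)$, and the section induced by $u$ has as value at general $b$ the class of the conjugate of $\tilde\sigma|_{\tilde M_b}=0$. So this section vanishes on a dense open set, hence everywhere.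

Now let $b$ be arbitrary. The image of $u$ under
\[
H^2(M,\mathcal O_M)\to(R^2\pi_*\mathcal O_M)_b\to H^2(M_b,\mathcal O_{M_b})\to H^2(M_b,\underline\Omega^0_{M_b})=H^2(M_b,\mathbb C)/F^1
\]
is zero, and it is the class of $x=[\bar\sigma]|_{M_b}$ modulo $F^1$. So $x\in F^1$. Restriction is a morphism of mixed Hodge structures, so also $x\in\overline{F^2}$. The mixed Hodge structure $H^2(M_b)$ has weights $\le2$ and Hodge types $(p,q)$ with $p,q\ge0$. The image of $x$ in $\mathrm{gr}^W_2$ lies in $(H^{2,0}\oplus H^{1,1})\cap H^{0,2}=0$, so $x\in W_1$. The types of $W_1$ have $p+q\le1$, hence $p\le1$, so $F^2\cap W_1=0$, and by conjugation $\overline{F^2}\cap W_1=0$. Thus $x=0$, and $[\sigma]|_{M_b}=\bar x=0$.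
\end{proof}

\begin{lemma}\label{lem:equidim}
All fibers of $\pi$ have pure dimension $n$. Hence $R=n$.
\end{lemma}

\begin{proof}
Let $Z$ be an irreducible component of $M_b$. As for any surjective morphism of varieties, $\dim Z\ge\dim M-\dim B=n$. For the opposite bound we show that $Z$ is isotropic in the leaf through its general point. A priori $Z$ may lie in the singular locus, where $\sigma$ is not defined, so we compute on $\tilde M$.

Let $2s$ be the generic value of the rank on $Z$, let $y$ be a smooth point of $Z$ near which the rank on $Z$ is $2s$, and take $U=S\times N$ as in Lemma~\ref{lem:product}, small enough that $Z\cap U$ is smooth of constant rank $2s$. By part (ii), $Z\cap U=Z_U\times\{0\}$ with $Z_U\subset S$ a submanifold, and by part (iii), $f^{-1}(Z\cap U)=Z_U\times f_N^{-1}(0)$. Let $G$ be an irreducible component of $f_N^{-1}(0)_{\mathrm{red}}$. Near a general point $(z,\tilde w)$ of $Z_U\times G$, the space $f^{-1}(Z)_{\mathrm{red}}$ equals $Z_U\times G$ and is smooth, so it agrees there with a single irreducible component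 $Z'$ of $f^{-1}(Z)$. Let $Z''\to Z'$ be a projective resolution that is an isomorphism over $Z'_{\mathrm{reg}}$. The class of the holomorphic $2$-form $\tilde\sigma|_{Z''}$ is the pullback of $[\sigma]|_{M_b}$ under $Z''\to Z\subset M_b$, which is zero by Lemma~\ref{lem:everyfiber}. By Hodge theory the form itself is zero, so $\tilde\sigma$ vanishes on $T_zZ_U\subset T_{(z,\tilde w)}(Z_U\times G)$. Vectors in $T_zZ_U$ are combinations of the $\tilde\partial_i$, and $\tilde\sigma(\tilde\partial_i,\tilde\partial_j)$ is the matrix $\sigma_S$ by density. So $T_zZ_U$ is isotropic for the symplectic form $\sigma_S$ on $\mathbb C^{2s}$, and $\dim Z\le s\le n$.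

The projection $M\times_BM\to M$ is surjective with fibers of dimension $n$, so $\dim M\times_BM=3n$ and $R=n$.
\end{proof}

The inequalities $n\le\dim Z\le s\le n$ force $s=n$, so every component of every fiber meets $M_{\mathrm{reg}}$. With $R=n$ established, (P1) and (P2) are available.

\begin{lemma}\label{lem:vanish}
(a) $\operatorname{gr}\sigma=0$ on $\mathrm{Gr}^PV$. (b) $L_\sigma+\lambda L_\beta$ is conjugate to $L_\sigma$ by a degree-preserving automorphism of $V$, for every $\lambda\in\mathbb C$.
\end{lemma}

\begin{proof}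
(a) By proper base change, $\varinjlim_{B'\ni b}H^2(\pi^{-1}(B'),\mathbb C)=H^2(M_b,\mathbb C)$, the limit running over open neighborhoods of $b$. By Lemma~\ref{lem:everyfiber}, each $b$ has a neighborhood $B'$ with $[\sigma]|_{\pi^{-1}(B')}=0$. Then $\sigma:\mathcal K\to\mathcal K[2]$ vanishes over $B'$, and so do the maps ${}^{\mathfrak p}\mathcal H^l(\mathcal K)\to{}^{\mathfrak p}\mathcal H^{l+2}(\mathcal K)$. Morphisms of perverse sheaves form a sheaf, so these maps vanish on $B$. By (P2) they induce $\operatorname{gr}\sigma$. (The map $\mathcal K\to\mathcal K[2]$ itself is only locally zero, and $L_\sigma\neq0$.)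

(b) Let $h,h'$ be local functions on $B$. At a general point $x\in M_{\mathrm{reg}}$ the tangent space $\Theta$ of the fiber is isotropic of dimension $n$, so $\Theta^\perp=\Theta$. Since $\sigma(\xi_{\pi^*h},w)=d(\pi^*h)(w)=0$ for $w\in\Theta$, the vector $\xi_{\pi^*h}$ lies in $\Theta$ and kills $\pi^*h'$. So $\{\pi^*h,\pi^*h'\}=0$. Apply Proposition~\ref{prop:theta} to the pullback of the ample line bundle on $B$, with transition functions pulled back from $B$: then $\tau_\beta=0$, and \eqref{eq:conj} is the claim.
\end{proof}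

\begin{remark}
The Lagrangian hypothesis cannot be dropped from Theorem~\ref{thm:B}. Let $M=S_1\times S_2$ be a product of projective K3 surfaces, $\sigma=\sigma_1+\sigma_2$, and $\pi$ the projection to $S_2$. Then $\dim B=R=n=2$ and ${}^{\mathfrak p}\mathrm{Ih}^{2,0}(\pi)=b_2(S_1)\,b_0(S_2)=22$, while $h^{2,0}(M)=2$. Here $\operatorname{gr}\sigma$ sends $1$ to $\sigma_1\ne0$ in $\mathrm{Gr}^P_2H^2(M)=H^2(S_1)$.
\end{remark}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:final}

Write $h^{p,q}=\mathrm{Ih}^{p,q}(M)$, $\mathfrak p^{i,j}={}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=\dim V_\pi^{i,j}$ and $b_m=\dim V^m$, and let $\alpha$ be the class of an ample line bundle on $M$.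

\emph{Rank inequalities.} For all $i\ge0$ and all $m$,
\begin{equation}\label{eq:ineq}
\operatorname{rk}(L_\beta^i|_{V^m})\le\operatorname{rk}(L_\sigma^i|_{V^m}),\qquad\operatorname{rk}\big((\operatorname{gr}\alpha)^i|_{\mathrm{Gr}^PV^m}\big)\le\operatorname{rk}(L_\sigma^i|_{V^m}).
\end{equation}
By Lemma~\ref{lem:vanish}(b), the $i$-th power of $\lambda^{-1}(L_\sigma+\lambda L_\beta)$ has on $V^m$ the rank of $L^i_\sigma$ for every $\lambda\ne0$. It tends to $L_\beta^i$ as $\lambda\to\infty$, and lower semicontinuity gives the first inequality. For the second, let $x(\lambda)=[\sigma]+\lambda\alpha+\frac{\lambda^2}2\tau_\alpha$ with $\lambda\ne0$. By \eqref{eq:conj}, $\operatorname{rk}(L_{x(\lambda)}^i|_{V^m})=\operatorname{rk}(L_\sigma^i|_{V^m})$. By (P2), $L^i_{x(\lambda)}:(V^m,P_\bullet)\to(V^{m+2i},P_{\bullet+2i})$ is filtered with graded map $(\operatorname{gr}x(\lambda))^i$, and by Lemma~\ref{lem:vanish}(a), $\operatorname{gr}x(\lambda)=\lambda(\operatorname{gr}\alpha+\frac\lambda2\operatorname{gr}\tau_\alpha)$. Lemma~\ref{lem:gr} bounds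 the rank of $(\operatorname{gr}\alpha+\frac\lambda2\operatorname{gr}\tau_\alpha)^i$ on $\mathrm{Gr}^PV^m$ by $\operatorname{rk}(L_\sigma^i|_{V^m})$. Let $\lambda\to0$.

\emph{The quadratic identity.} Lemma~\ref{lem:lefschetz}(b), applied with Theorem~\ref{thm:C}, (P1) and (P2), gives
\[
T(L_\sigma)=\sum(p-n)^2h^{p,q},\qquad T(L_\beta)=\sum(j-n)^2\mathfrak p^{i,j},\qquad T(\operatorname{gr}\alpha)=\sum(i-n)^2\mathfrak p^{i,j}.
\]
We compute $\mu=\sum_m(m-2n)^2b_m$ in two ways. By Theorem~\ref{thm:C}, $h^{p,q}=h^{2n-p,q}$, so $\sum(p-n)(q-n)h^{p,q}$ changes sign under $p\mapsto2n-p$ and vanishes. With $h^{p,q}=h^{q,p}$,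
\[
\mu=\sum\big((p-n)+(q-n)\big)^2h^{p,q}=\sum(p-n)^2h^{p,q}+\sum(q-n)^2h^{p,q}=2T(L_\sigma).
\]
By (P1), $\mathfrak p^{i,j}=\mathfrak p^{i,2n-j}$, so $\sum(i-n)(j-n)\mathfrak p^{i,j}=0$ and
\[
\mu=\sum\big((i-n)+(j-n)\big)^2\mathfrak p^{i,j}=T(\operatorname{gr}\alpha)+T(L_\beta).
\]
Hence $T(\operatorname{gr}\alpha)+T(L_\beta)=2T(L_\sigma)$. By \eqref{eq:ineq} and \eqref{eq:T}, each summand on the left is at most $T(L_\sigma)$, so $T(L_\beta)=T(L_\sigma)$. The coefficients in \eqref{eq:T} are positive and \eqref{eq:ineq} holds term by term, so the first inequality in \eqref{eq:ineq} is an equality for all $i\ge1$, and trivially for $i=0$. Complex conjugation on $V=\mathrm{IH}^*(M,\mathbb Q)\otimes\mathbb C$ preserves degrees and exchanges $L_\sigma$ and $L_{\bar\sigma}$. Therefore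
\[
\operatorname{rk}(L_\beta^i|_{V^m})=\operatorname{rk}(L_\sigma^i|_{V^m})=\operatorname{rk}(L_{\bar\sigma}^i|_{V^m})\qquad\text{for all }i,m.
\]

\emph{Conclusion.} By Lemma~\ref{lem:ranks}, $a_{m,\ell}(L_\beta)=a_{m,\ell}(L_{\bar\sigma})=:a_{m,\ell}$, and $(V,L_\beta)\cong(V,L_{\bar\sigma})$ as graded $\mathbb C[t]$-modules. By (P1), $L_\beta$ satisfies the hypotheses of Lemma~\ref{lem:lefschetz} for the bigrading $V_\pi^{i,j}$. By the complex conjugate of Theorem~\ref{thm:C}, $L_{\bar\sigma}$ maps $\mathrm{IH}^{p,q}$ to $\mathrm{IH}^{p,q+2}$ with $L^k_{\bar\sigma}:\mathrm{IH}^{p,n-k}\cong\mathrm{IH}^{p,n+k}$, so it satisfies them for the Hodge bigrading. Lemma~\ref{lem:lefschetz}(a) gives, for all $i,j$,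
\[
{}^{\mathfrak p}\mathrm{Ih}^{i,j}(\pi)=\sum_{\substack{\ell\ge|j-n|\\ \ell\equiv j-n\ (2)}}a_{i+n-\ell,\,\ell}=\mathrm{Ih}^{i,j}(M).
\]
This proves Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A}. \qed

\begin{thebibliography}{9}

\bibitem{FSY}
Camilla Felisetti, Junliang Shen, Qizheng Yin, \emph{On intersection cohomology and Lagrangian fibrations of irreducible symplectic varieties}, arXiv:2108.02464 (2021).

\bibitem{GKK}
Greb, Kebekus, Kov\'acs, \emph{Compositio} 146 (2010).

\bibitem{GKKP}
Greb, Kebekus, Kov\'acs, Peternell, \emph{Publ. IH\'ES} 114 (2011).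

\bibitem{Kal}
Kaledin, \emph{J. reine angew. Math.} 600 (2006).

\end{thebibliography}
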